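# Nadel vanishing on weakly pseudoconvex manifolds from metrics on sublevel sets

Throughout, $X$ is a complex manifold of dimension $n\ge 1$ (for $n=0$ there is nothing to prove), $K_X$ is its canonical bundle, and $L\to X$ is a holomorphic line bundle. "Psh" means plurisubharmonic.

## 1. Exhaustions, singular metrics and multiplier ideals

**Definition (weakly pseudoconvex).** $X$ is weakly pseudoconvex if there is a smooth psh exhaustion function $\Psi:X\to\mathbb R$. We write $X_c=\{x\in X:\Psi(x)<c\}$; each $X_c$ is relatively compact in $X$.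

Three examples: a compact manifold with $\Psi=0$; the space $\mathbb C^n$ with $\Psi=|z|^2$; the product $\mathbb C\times T$ with $T$ an elliptic curve and $\Psi(z,w)=|z|^2$. The last one contains compact curves, so it is not Stein. It is also not compact.

**Definition (singular metric, singular positive).** Let $U\subset X$ be open. A singular Hermitian metric $h$ on $L|_U$ is given locally, in a frame $e$ of $L$, by $|e|_h^2=e^{-2\varphi}$ with $\varphi\in L^1_{loc}$. Its curvature is the current $i\Theta_{L,h}=2i\partial\bar\partial\varphi$. We call $h$ singular positive on $U$ if there is a continuous positive definite $(1,1)$-form $\gamma$ on $U$ with $i\Theta_{L,h}\ge\gamma$ in the sense of currents.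

If $h$ is singular positive, then $2i\partial\bar\partial\varphi\ge0$, so $\varphi$ agrees almost everywhere with a unique psh function. We always use that representative. Since psh functions are locally bounded above, *$h$ is locally bounded below by positive constants.* This is used constantly: local integrability of $|f|^2h$ implies $f\in L^2_{loc}$.

Example: on $X=\mathbb C$ with $L$ trivial take $\varphi=|z|^2+a\log|z|$, $a\ge0$. Then $i\Theta_{L,h}=2i\,dz\wedge d\bar z+2\pi a\,\delta_0\ge 2i\,dz\wedge d\bar z$, so $h$ is singular positive.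

**Definition (multiplier ideal).** $\mathcal I(h)\subset\mathcal O_U$ is the ideal sheaf with
$$\mathcal I(h)_x=\{f\in\mathcal O_{X,x}:\ |f|^2e^{-2\varphi}\text{ is integrable on some neighborhood of }x\}.$$
We also write $\mathcal I(\varphi)$.

In the example above, $f=z^k\cdot(\text{unit})$ lies in $\mathcal I(h)_0$ if and only if $|z|^{2(k-a)}$ is integrable near $0$, that is, $k>a-1$, that is, $k\ge\lfloor a\rfloor$. So $\mathcal I(h)_0=(z^{\lfloor a\rfloor})$. A second example, needed later: on $\mathbb C^n$ with $\varphi=n\log|z|$ we get $\mathcal I(\varphi)=\mathfrak m_0$. Indeed $|z|^{-2n}$ is not integrable at $0$, which excludes $f(0)\ne0$, while $f(0)=0$ gives $|f|^2|z|^{-2n}\le C|z|^{2-2n}$, which is integrable.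

**Definition (exhaustion singular-positive).** Let $\mathcal J\subset\mathcal O_X$ be an ideal sheaf. $L$ is exhaustion singular-positive with the ideal sheaf $\mathcal J$ if for every $c>\inf_X\Psi$ there is a singular Hermitian metric $h_c$ on $L|_{X_c}$ that is singular positive on $X_c$ and satisfies $\mathcal I(h_c)=\mathcal J|_{X_c}$.

The metric may change with $c$; only the ideal is fixed. Example: $X=\mathbb C$, $\Psi=|z|^2$, $L$ trivial, $h_c=e^{-2\varphi_c}$ with $\varphi_c=|z|^2+a_c\log|z|$ and $0\le a_c<1$ chosen arbitrarily for each $c$. Then $\mathcal I(h_c)=\mathcal O$ for all $c$, so $\mathcal J=\mathcal O$. For $a_c\ne a_{c'}$ the quotient $h_c/h_{c'}=|z|^{-2(a_c-a_{c'})}$ is unbounded near $0$, or tends to $0$ there.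

**Notation for forms.** For an $L$-valued $(n,0)$-form $f$ we write $|f|^2h$ for the measure $i^{n^2}f\wedge\bar f\,h$; no metric on $X$ is needed. Since $K_X\otimes L$ is locally free, $K_X\otimes L\otimes\mathcal I(h)$ is a subsheaf of $K_X\otimes L$: its sections are the holomorphic $L$-valued $n$-forms $f$ with $|f|^2h$ locally integrable. For a Hermitian form $\omega$ we normalize norms so that where $\omega=i\sum dz_j\wedge d\bar z_j$ at a point, the $dz_j$ are orthonormal there, and $dV_\omega=\omega^n/n!$. Then $|f|^2_{\omega}h\,dV_\omega=|f|^2h$ for $(n,0)$-forms.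

**Definition (Nakano bounds).** Let $(V,h_V)$ be a smooth Hermitian holomorphic vector bundle with $i\Theta_V=i\sum c_{jkab}\,dz_j\wedge d\bar z_k\otimes e_a^*\otimes e_b$ in an orthonormal frame, and let $\theta=i\sum\theta_{jk}dz_j\wedge d\bar z_k$ be a real form. We write $i\Theta_V\ge_{\mathrm{Nak}}\theta\otimes\mathrm{Id}$ if $\sum(c_{jkab}-\theta_{jk}\delta_{ab})\xi_{ja}\bar\xi_{kb}\ge0$ for all $\xi=(\xi_{ja})\in T_X\otimes V$.

For line bundles this is the usual inequality of $(1,1)$-forms. An orthogonal direct sum of line bundles whose curvatures are $\ge\theta$ satisfies it, because the form above is then a sum over $a$. Two consequences matter. First, on $V$-valued $(n,q)$-forms $u=\sum u_{J,a}\,dz_1\wedge\dots\wedge dz_n\wedge d\bar z_J\otimes e_a$, in $\omega$-orthonormal coordinates at a point,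
$$\langle[i\Theta_V,\Lambda_\omega]u,u\rangle=\sum_{|S|=q-1}\ \sum_{j,k,a,b}c_{jkab}\,u_{jS,a}\overline{u_{kS,b}},$$
so $i\Theta_V\ge_{\mathrm{Nak}}\theta\otimes\mathrm{Id}$ implies $[i\Theta_V,\Lambda_\omega]\ge[\theta,\Lambda_\omega]$ on $(n,q)$-forms. If $\theta$ has eigenvalues $\lambda_j$ with respect to $\omega$, then $[\theta,\Lambda_\omega]$ is diagonal with eigenvalue $\sum_{j\in J}\lambda_j$ on the $J$-component; for $\theta>0$ and $q\ge1$ it is positive definite. Second, Nakano lower bounds pull back: for a holomorphic map $\mu$, the form of $\mu^*V$ at $\xi$ is the form of $V$ at $(d\mu\otimes\mathrm{Id})\xi$.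

## 2. The vanishing theorem

Nadel's theorem says: on a weakly pseudoconvex *Kähler* manifold, one singular positive metric $h$ on $L$ gives $H^q(X,K_X\otimes L\otimes\mathcal I(h))=0$ for $q\ge1$. Suppose now that $X$ is only weakly pseudoconvex, and that the metrics are given only on the sublevel sets $X_c$, with no relation between them except a common multiplier ideal $\mathcal J$. Does $H^q(X,K_X\otimes L\otimes\mathcal J)$ still vanish for $q>0$? This is stated as a conjecture in Yuta Watanabe, "$L^2$-Dolbeault resolutions and Nadel vanishing on weakly pseudoconvex complex spaces with singular Hermitian metrics", arXiv:2602.03332 (2026). The answer is yes, and no Kähler assumption is needed.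

**Theorem 1.** Let $X$ be weakly pseudoconvex and let $L$ be exhaustion singular-positive with the ideal sheaf $\mathcal J$. Then $H^q(X,K_X\otimes L\otimes\mathcal J)=0$ for all $q>0$.

**Theorem 2.** Let $X,L,\mathcal J$ be as in Theorem 1 and $\omega$ a Hermitian form on $X$. Let $V$ be a holomorphic vector bundle on $X$ such that for all $c>\inf\Psi$ and $\varepsilon>0$ there is a smooth Hermitian metric on $V|_{X_c}$ with $i\Theta_V\ge_{\mathrm{Nak}}-\varepsilon\,\omega\otimes\mathrm{Id}$ (for example $V$ Nakano semipositive; the metrics may depend on $c,\varepsilon$). Put $\mathcal F_V=K_X\otimes V\otimes L\otimes\mathcal J$. Then: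

1. $H^q(X,\mathcal F_V)=0$ for all $q>0$;
2. $H^0(X,\mathcal F_V)\to H^0(X_c,\mathcal F_V)$ has dense image for every $c>\inf\Psi$;
3. $H^0(X,K_X\otimes V\otimes L)\to H^0(X,K_X\otimes V\otimes L\otimes\mathcal O_X/\mathcal J)$ is surjective.

We prove Theorem 1 first and treat the twist by $V$ in Section 12. Two examples show what the hypotheses do.

*Strict positivity cannot be weakened to semipositivity.* Let $X$ be an elliptic curve, $L=\mathcal O$ with the flat metric, $\mathcal J=\mathcal O$. Then $H^1(X,K_X)\cong H^0(X,\mathcal O)^*=\mathbb C\ne0$ by Serre duality.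

*Pseudoconvexity cannot be dropped.* On $\mathbb C^2\setminus\{0\}$ take $L=\mathcal O$, $h=e^{-|z|^2}$, $\mathcal J=\mathcal O$. The canonical bundle is trivial. Use the Stein covering $\{z_1\ne0\}$, $\{z_2\ne0\}$: the cocycle $1/(z_1z_2)$ is not a difference of functions holomorphic on the two sets, because their Laurent expansions contain only nonnegative powers of $z_2$ and of $z_1$ respectively. So $H^1(K_X)\ne0$.

## 3. Compact Riemann surfaces, Stein manifolds and smooth metrics

**Compact Riemann surfaces.** Let $X$ be a connected compact Riemann surface. Then $\Psi$ is constant, $X_c=X$, and we have one metric $h$ with $T=i\Theta_{L,h}\ge\gamma>0$. Near a point $x$ with coordinate $z$ write $\varphi=\nu_x\log|z|+\varphi_0$, where $2\pi\nu_x$ is the mass of $T$ at $x$ and $\varphi_0$ is subharmonic with no mass at $x$. By Skoda's theorem $e^{-2p\varphi_0}$ is integrable near $x$ for every $p$. Let $f$ vanish to order $k$ at $x$. If $k>\nu_x-1$, then $|z|^{2(k-\nu_x)}e^{-2\varphi_0}$ is integrable by Hölder. If $k\le\nu_x-1$, it is bounded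 below by a multiple of $|z|^{-2}$ and is not integrable. So $\mathcal J=\mathcal O(-\sum\lfloor\nu_x\rfloor x)$, a finite sum. As $\gamma$ has no point masses, $T\ge\gamma+2\pi\sum_{\nu_x\ge1}\nu_x\delta_x$, hence
$$\deg(L\otimes\mathcal J)=\frac1{2\pi}\int_XT-\sum\lfloor\nu_x\rfloor\ \ge\ \frac1{2\pi}\int_X\gamma+\sum_{\nu_x\ge1}(\nu_x-\lfloor\nu_x\rfloor)>0 .$$
By Serre duality $H^1(X,K_X\otimes L\otimes\mathcal J)\cong H^0(X,(L\otimes\mathcal J)^{-1})^*=0$, since a bundle of negative degree has no sections. The fractional parts of the $\nu_x$ are lost in $\mathcal J$, which only helps.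

**Stein manifolds.** The sheaf $\mathcal J$ is coherent (Section 5, (R4)), so on a Stein $X$ the vanishing is Cartan's Theorem B; positivity plays no role. In particular noncompact Riemann surfaces are settled.

**Smooth metrics.** If $h_c$ is smooth, then $\mathcal J|_{X_c}=\mathcal O$ and $i\Theta_{L,h_c}$ is a closed positive $(1,1)$-form: it is a Kähler form on $X_c$. Also $X_c$ is weakly pseudoconvex with exhaustion $1/(c-\Psi)$. So Nadel's theorem gives $H^q(X_c,K_X\otimes L)=0$ at once.

## 4. No Kähler form on $X_c$, no common weight on $X$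

The last case suggests the natural plan: prove $H^q(X_c,K_X\otimes L\otimes\mathcal J)=0$ by Nadel's theorem, then let $c\to\infty$. It stops at two points.

The first is on $X_c$ itself. Nadel's theorem, and the $L^2$ estimates behind it, need a Kähler form. When $h_c$ is singular, $i\Theta_{L,h_c}$ is a closed current that dominates a positive form $\gamma$, but $\gamma$ need not be closed and the current is not a form. Nothing in the hypotheses supplies a Kähler form on $X_c$.

The second is the limit. Even with vanishing on every $X_c$, a class in $H^1(X,\cdot)$ gives primitives on the various $X_c$ that differ by sections over $X_c$, and to correct them one needs to approximate sections over $X_c$ by sections over larger sets. One cannot instead solve $\bar\partial$ once on all of $X$ with a single weight: the $h_c$ for different $c$ are unrelated, and the example on $\mathbb C$ in Section 1 shows that quotients $h_c/h_{c'}$ can be unbounded.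

The way past the first point is a modification. Fix $b$ and use $h=h_{b+1}$ on a neighborhood of $\overline{X_b}$. Local Bergman kernels replace $h^m$ by weights whose singularities are given by an ideal $\mathcal A$, and these local weights agree on overlaps up to a small error. Blow up until $\mathcal A$ becomes a divisor $D$: the singularities are absorbed by $D$, and $m\mu^*L-D$ gets a *smooth* metric, strictly positive in the directions seen by the base. A high multiple of it, minus an exceptional divisor, is positive in all directions, and its curvature is a Kähler form upstairs. Nadel's theorem applies there, and pushing down gives vanishing on $X_b$.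

The way past the second point uses that the ideal is common. A section of $K_X\otimes L\otimes\mathcal J$ over $X_a$, with $a<b$, is locally $L^2$ for the metric $h_{b+1}$ of the *larger* set, since $\mathcal I(h_{b+1})=\mathcal J$ on $X_a$ also. So one $L^2$ estimate on $X_b$ with the weight $h_{b+1}e^{-N\chi(\Psi)}$, $N\to\infty$, gives a Runge-type theorem. The estimate is done on a Stein open set $X_b\setminus Z$, with $Z$ analytic, which the modification also provides.

## 5. Theorems quoted

These are used as black boxes.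

* **(R1)** (Demailly, Ann. Sci. ENS 1982; *Complex Analytic and Differential Geometry*, VIII §6) Let $(M,\omega)$ be Kähler, $\omega$ not necessarily complete, and let $M$ carry some complete Kähler metric (e.g. $M$ Stein). Let $(E,h_E)$ be a smooth Hermitian holomorphic vector bundle with $i\Theta_E>_{\mathrm{Nak}}0$ and $A=[i\Theta_E,\Lambda_\omega]$ on $(n,q)$-forms, $q\ge1$. If $v\in L^2$ is an $E$-valued $(n,q)$-form with $\bar\partial v=0$ and $\int\langle A^{-1}v,v\rangle dV_\omega<\infty$, there is $u$ with $\bar\partial u=v$ and $\int|u|^2dV_\omega\le\int\langle A^{-1}v,v\rangle dV_\omega$.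
* **(R2)** (Hörmander, *Introduction to Complex Analysis in Several Variables*, Thm 4.4.2) For $\Omega\subset\mathbb C^n$ pseudoconvex, $\Phi$ psh on $\Omega$ and $v$ a $\bar\partial$-closed $(0,1)$-form with finite right side, $\bar\partial u=v$ is solvable with $\int|u|^2e^{-\Phi}(1+|z|^2)^{-2}\le\int|v|^2e^{-\Phi}$.
* **(R3)** (Demailly) If $Z$ is a nowhere dense analytic subset, $u\in L^2_{loc}$, $v\in L^1_{loc}$ and $\bar\partial u=v$ off $Z$, then $\bar\partial u=v$ everywhere.
* **(R4)** (Nadel; Demailly, *Analytic Methods in Algebraic Geometry*, §5) If $\varphi$ is psh on a bounded pseudoconvex $\Omega\subset\mathbb C^n$, then $\mathcal I(\varphi)$ is coherent and generated on $\Omega$ by any Hilbert basis of $\{f\in\mathcal O(\Omega):\int|f|^2e^{-2\varphi}<\infty\}$.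
* **(R5)** (Nadel vanishing in Demailly's form, same place) Let $(Y,\omega)$ be weakly pseudoconvex Kähler and $(B,h)$ a line bundle with singular metric, $i\Theta_{B,h}\ge\varepsilon\omega$ with $\varepsilon>0$ a continuous function. Then $H^q(Y,K_Y\otimes B\otimes\mathcal I(h))=0$ for $q\ge1$.
* **(R6)** (Strong openness; Guan–Zhou, Ann. of Math. 2015) For $\varphi$ psh, $\mathcal I(\varphi)=\bigcup_{\varepsilon>0}\mathcal I((1+\varepsilon)\varphi)$.
* **(R7)** (Hironaka; Bierstone–Milman, Invent. Math. 1997; Włodarczyk) Let $\mathcal A$ be a coherent ideal on a complex manifold $N$, nonzero on every component, and $V\Subset N$ open. There is a finite composition $\mu:\hat Y\to V$ of blow-ups with smooth nowhere dense centers such that $\mu^{-1}\mathcal A\cdot\mathcal O_{\hat Y}=\mathcal O_{\hat Y}(-D)$ with $D$ effective of simple normal crossing support.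
* **(R8)** (Regularized maximum; Demailly, *Complex Analytic and Differential Geometry*, I.5.18) For $\eta>0$ there are functions $M_\eta(t_1,\dots,t_p)$, smooth, convex, nondecreasing in each variable, with $M_\eta(t+a)=M_\eta(t)+a$, such that $M_\eta$ equals the regularized maximum of the remaining variables wherever $t_j+\eta\le\max_{k\ne j}(t_k-\eta)$.
* **(R9)** (Docquier–Grauert) A closed complex submanifold of $\mathbb C^N$ has an open neighborhood with a holomorphic retraction onto it.
* **(R10)** (Cartan) For a coherent subsheaf of a locally free sheaf, the space of sections over an open set is closed for locally uniform convergence.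

A consequence of (R8): if real smooth functions $u_j$ satisfy $\alpha+i\partial\bar\partial u_j\ge\alpha'$ for all $j$, then so does $M_\eta(u_1,\dots,u_p)$. Indeed $i\partial\bar\partial M_\eta(u)=\sum_j\partial_jM_\eta\,i\partial\bar\partial u_j+\sum_{j,k}\partial_{jk}M_\eta\,i\partial u_j\wedge\bar\partial u_k$; the second sum is $\ge0$ by convexity, and the $\partial_jM_\eta$ are $\ge0$ with sum $1$ because $M_\eta(t+a)=M_\eta(t)+a$.

A consequence of (R3) with $v=0$: an $L^2_{loc}$ section that is holomorphic off $Z$ extends holomorphically.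

By (R4), $\mathcal J$ is coherent, being locally the multiplier ideal of a psh weight. We put $\mathcal F=K_X\otimes L\otimes\mathcal J\subset K_X\otimes L$.

**Lemma 1 (pull-back).** Let $\varphi$ be psh, $\theta$ a continuous real $(1,1)$-form with $2i\partial\bar\partial\varphi\ge\theta$, $\rho$ a holomorphic map into the domain of $\varphi$, and $\varphi\circ\rho\not\equiv-\infty$ on every component. Then $\varphi\circ\rho$ is psh and $2i\partial\bar\partial(\varphi\circ\rho)\ge\rho^*\theta$.

*Proof.* The first assertion is standard. For the second, work near a point, let $\omega$ be a Hermitian form there and $\varepsilon>0$. By continuity of $\theta$ there are a smaller neighborhood and a quadratic $Q=\sum Q_{jk}z_j\bar z_k$ with $\theta-2\varepsilon\omega\le i\partial\bar\partial Q\le\theta$: take constant coefficients equal to those of $\theta-\varepsilon\omega$ at the point. Then $i\partial\bar\partial(2\varphi-Q)\ge0$, so $2\varphi-Q$ agrees almost everywhere with a psh function. It agrees everywhere, because a psh function is at each point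 the limit of its averages over small balls, and both $2\varphi$ and the continuous function $Q$ have this property. So $(2\varphi-Q)\circ\rho$ is psh and $2i\partial\bar\partial(\varphi\circ\rho)\ge\rho^*i\partial\bar\partial Q\ge\rho^*(\theta-2\varepsilon\omega)$. Let $\varepsilon\to0$. $\square$

## 6. An $L^2$ estimate with singular weights on Stein manifolds

(R1) needs smooth metrics; we need it for singular $h$. On a Stein manifold the weight can be regularized by convolution in $\mathbb C^N$.

**Lemma 2.** Let $M$ be Stein of dimension $n$, $\omega$ a Kähler form on $M$, $(V,h_V)$ a smooth Hermitian holomorphic vector bundle with $i\Theta_V\ge_{\mathrm{Nak}}-\theta_2\otimes\mathrm{Id}$, and $(L,h)$ a line bundle with singular metric with $i\Theta_{L,h}\ge\theta_1\ge0$. Here $\theta_1,\theta_2$ are continuous and $\theta:=\theta_1-\theta_2$ is positive definite. Let $q\ge1$ and let $v$ be a $\bar\partial$-closed $V\otimes L$-valued $(n,q)$-form with $L^2_{loc}$ coefficients and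
$$I:=\int_M\langle[\theta,\Lambda_\omega]^{-1}v,v\rangle_{\omega,h_V,h}\,dV_\omega<\infty .$$
Then there is $u$ with $\bar\partial u=v$ and $\int_M|u|^2_{\omega,h_V,h}\,dV_\omega\le I$.

*Remark for $q=1$.* Diagonalizing $\theta$ with eigenvalues $\lambda_j$ with respect to $\omega$, we have $\langle[\theta,\Lambda_\omega]^{-1}v,v\rangle dV_\omega=\sum_j\lambda_j^{-1}|v_j|^2dV_\omega$. On the other hand $dV_\theta=\lambda_1\cdots\lambda_n\,dV_\omega$ and the $j$-th basis form $dz_1\wedge\dots\wedge dz_n\wedge d\bar z_j$ has $\theta$-norm squared $(\lambda_1\cdots\lambda_n\lambda_j)^{-1}$. So the integrand is $|v|^2_\theta\,dV_\theta$, independent of $\omega$. The left side is independent of $\omega$ too, since $u$ is an $(n,0)$-form.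

*Proof.* Treating components separately, we take $M$ connected.

**Step 1: trivialize $L$.** The purpose is to have one global weight. By Cartan's Theorem A there is a holomorphic section $t\not\equiv0$ of $L$. Put $M'=M\setminus\{t=0\}$, which is connected. It is Stein: let $\tau\ge0$ be a smooth strictly psh exhaustion of $M$ and $g_0$ a smooth metric on $L$. For $\chi\ge0$ smooth, convex and growing fast enough, the function $\chi(\tau)-\log|t|^2_{g_0}$ on $M'$ is strictly psh, since its $i\partial\bar\partial$ is at least $\chi'(\tau)i\partial\bar\partial\tau+i\Theta_{L,g_0}$, and it is $\ge\tau$. On its sublevel set for the value $C$ we have $\tau\le C$ and $|t|^2_{g_0}\ge e^{-C}$, so that set is compact in $M'$. By Grauert's theorem $M'$ is Stein.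

On $M'$ the section $t$ is a frame, and $h=e^{-2\varphi}$ with $\varphi$ psh. It suffices to solve on $M'$ with the stated estimate: then $u\in L^2_{loc}(M)$ because $h$ is locally bounded below by positive constants, and (R3) gives $\bar\partial u=v$ on $M$.

**Step 2: regularize the weight.** We want smooth $\varphi_\varepsilon\downarrow\varphi$ with almost the same curvature bound. Embed $M'$ properly in some $\mathbb C^N$ and let $\rho:W\to M'$ be a retraction as in (R9). Replace $W$ by its component containing the connected set $M'$. Then $\varphi\circ\rho$ is not $\equiv-\infty$, since it restricts to $\varphi$ on $M'$. By Lemma 1, $\varphi\circ\rho$ is psh on $W$ and $2i\partial\bar\partial(\varphi\circ\rho)\ge\rho^*\theta_1$.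

Let $M_1'\Subset M_2'\Subset\cdots$ exhaust $M'$, each a sublevel set of a smooth strictly psh exhaustion; these are Stein. With standard radial kernels $\eta_\varepsilon$ on $\mathbb C^N$, the functions $\varphi_\varepsilon=(\varphi\circ\rho)*\eta_\varepsilon$ are smooth and psh near $\overline{M_j'}$ for small $\varepsilon$, and on $M'$ they decrease to $\varphi$ as $\varepsilon\downarrow0$. Convolving the curvature inequality coefficientwise gives $2i\partial\bar\partial\varphi_\varepsilon\ge(\rho^*\theta_1)*\eta_\varepsilon$. As $\rho^*\theta_1$ is continuous, the restriction of the right side to $M'$ tends to $(\rho|_{M'})^*\theta_1=\theta_1$ uniformly on $\overline{M_j'}$. Since $\theta$ is positive definite on this compact set, there are $\varepsilon_j\downarrow0$ with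
$$2i\partial\bar\partial\varphi_{\varepsilon_j}\ge\theta_1-\tfrac1j\theta\quad\text{on }M_j'.\tag{1}$$

**Step 3: solve on $M_j'$.** The purpose is to apply (R1) with the smooth weight. Let $j\ge2$. By (1), $V$ with the metric $h_Ve^{-2\varphi_{\varepsilon_j}}$ has curvature $\ge_{\mathrm{Nak}}(-\theta_2+\theta_1-\frac1j\theta)\otimes\mathrm{Id}=(1-\frac1j)\theta\otimes\mathrm{Id}$ on $M_j'$. Hence its operator satisfies $A\ge(1-\frac1j)[\theta,\Lambda_\omega]$ and $A^{-1}\le(1-\frac1j)^{-1}[\theta,\Lambda_\omega]^{-1}$ on $(n,q)$-forms. Since $M_j'\Subset M'$, $v$ is in $L^2(M_j')$ for this smooth metric, and $e^{-2\varphi_{\varepsilon_j}}\le e^{-2\varphi}$. So (R1) gives $u_j$ on $M'_j$ with $\bar\partial u_j=v$ and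
$$\int_{M_j'}|u_j|^2_{\omega,h_V}e^{-2\varphi_{\varepsilon_j}}dV_\omega\le(1-\tfrac1j)^{-1}I .$$

**Step 4: pass to the limit.** For $j\ge j_0$ we have $\varphi_{\varepsilon_j}\le\varphi_{\varepsilon_{j_0}}$ on $M_{j_0}'$, so $\int_{M'_{j_0}}|u_j|^2e^{-2\varphi_{\varepsilon_{j_0}}}\le(1-\frac1j)^{-1}I$. By weak compactness and a diagonal choice, a subsequence converges weakly on every $M'_{j_0}$ to some $u$, with $\bar\partial u=v$ on $M'$ and $\int_{M'_{j_0}}|u|^2e^{-2\varphi_{\varepsilon_{j_0}}}\le I$ for all $j_0$. Fix $i$; for $j_0\ge i$ this bounds the integral over $M_i'$, and $j_0\to\infty$ gives $\int_{M_i'}|u|^2e^{-2\varphi}\le I$ by monotone convergence. Let $i\to\infty$. $\square$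

## 7. Gluing Bergman weights into a Kähler modification

**Set-up for Sections 7–10.** Fix $b>\inf\Psi$ and numbers $b<b_1<b'<b_2<b+1$. Let $h=h_{b+1}$ on $X_{b+1}$, so $\mathcal I(h)=\mathcal J|_{X_{b+1}}$. Let $Q=\{\Psi\le b_2\}$, a compact subset of $X_{b+1}$, let $\omega$ be a smooth Hermitian form on $X$, and let $c_3>0$ be such that $i\Theta_{L,h}\ge\gamma\ge c_3\omega$ on $Q$.

**Proposition 1.** There are a finite composition of blow-ups with smooth centers $\mu:\hat Y\to X_{b_2}$, an effective divisor $E$ on $\hat Y$ with a smooth metric on $\mathcal O(-E)$, a constant $C_E>0$, and a line bundle $A$ on $\hat Y$ with smooth metric such that, on a neighborhood of $\overline Y$, where $Y:=\mu^{-1}(X_{b_1})\Subset\hat Y$,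
$$\beta:=i\Theta(\mathcal O(-E))+C_E\,\mu^*\omega>0,\qquad i\Theta_A>0 .$$
Moreover, points off $\mathrm{Supp}\,E$ are alone in their $\mu$-fibers, and $\mu:\hat Y\setminus\mathrm{Supp}\,E\to X_{b_2}\setminus\mu(\mathrm{Supp}\,E)$ is biholomorphic.

Note that $\beta$ need not be closed, since $\omega$ is only Hermitian. The Kähler form will be $i\Theta_A$.

**Charts and Bergman kernels.** Choose finitely many charts $z_j$ with balls
$$B_j''=\{|z_j|<1\}\subset B_j'=\{|z_j|<2\}\subset B_j=\{|z_j|<3\},$$
where $\overline{B_j}\subset X_{b+1}$ is compact inside the chart, $L$ has a frame $e_j$ near $\overline{B_j}$, and the $B_j''$ cover $Q$. Write $|e_j|_h^2=e^{-2\varphi_j}$ and $e_k=g_{jk}e_j$, so $\varphi_k=\varphi_j-\log|g_{jk}|$. By strict positivity of $h$ there is $\kappa>0$ such that, with $\psi_j=\kappa|z_j|^2$, all $\varphi_j-\psi_j$ are psh near $\overline{B_j}$. For $m\in\mathbb N$ let $(\sigma_{j,l})_l$ be a Hilbert basis of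
$$\mathcal H_j=\Big\{f\in\mathcal O(B_j):\ \|f\|_j^2=\int_{B_j}|f|^2e^{-2m(\varphi_j-\psi_j)}d\lambda_j<\infty\Big\},$$
$d\lambda_j$ being Lebesgue measure in $z_j$, and put
$$K_j=\sum_l|\sigma_{j,l}|^2=\sup_{\|f\|_j\le1}|f|^2,\qquad w_j=\psi_j+\frac1{2m}\log K_j .$$
The weight $w_j$ plays the role of $\varphi_j$. Its curvature is bounded below by that of $\psi_j$, and its singularities are the common zeros of the $\sigma_{j,l}$. The true weights satisfy $\varphi_j-\varphi_k-\log|g_{jk}|=0$ on overlaps. The next lemma says that the $w_j$ almost do.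

**Lemma 3.** There are $C_1,r_0>0$ and, for $0<r\le r_0$, constants $C_r$, all independent of $m$, such that on $\overline{B_j'}\cap\overline{B_k'}$
$$\big|w_j-w_k-\log|g_{jk}|\big|\le C_1r^2+\frac{C_r}m\tag{2}$$
(meaning two inequalities; values $-\infty$ occur simultaneously).

*Proof.* We transplant a competitor for $K_k(x)$ to a competitor for $K_j(x)$.

**Step 1: a local transplant.** Since $\overline{B_j'}\cap\overline{B_k'}$ is compact in $B_j\cap B_k$, there is $r_0<1$ such that for $x$ in it and $r\le r_0$ the set $N=\{|z_j-z_j(x)|<r\}$ lies in a fixed compact subset of $B_j\cap B_k$. A real-linear function is the real part of a complex-linear one, so Taylor's formula gives $P$, affine holomorphic in $z_j$, with $P(x)=\psi_k(x)-\psi_j(x)$ and $|\psi_k-\psi_j-\mathrm{Re}\,P|\le C_1r^2$ on $N$. Let $f\in\mathcal O(B_k)$ with $\|f\|_k\le1$, and put $\tilde f=f\,g_{jk}^m\,e^{mP}$ on $N$. As $e^{-2m\varphi_k}=|g_{jk}|^{2m}e^{-2m\varphi_j}$ and $d\lambda_j\le C\,d\lambda_k$ there,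
$$\int_N|\tilde f|^2e^{-2m(\varphi_j-\psi_j)}d\lambda_j=\int_N|f|^2e^{-2m(\varphi_k-\psi_k)}e^{2m(\mathrm{Re}P+\psi_j-\psi_k)}d\lambda_j\le Ce^{2mC_1r^2}.$$

**Step 2: extend to $B_j$, keeping the value at $x$.** Let $\chi$ be a cutoff equal to $1$ on $\{|z_j-z_j(x)|<r/2\}$, with compact support in $N$ and $|\bar\partial\chi|\le C/r$. Apply (R2) on the ball $B_j$ with the psh weight $2m(\varphi_j-\psi_j)+2n\log|z_j-z_j(x)|$ to $\bar\partial(\chi\tilde f)=\tilde f\,\bar\partial\chi$, which is supported where $|z_j-z_j(x)|\ge r/2$. On $B_j$ the factor $(1+|z_j|^2)^{-2}$ is at least $1/100$. We get $u$ with $\bar\partial u=\bar\partial(\chi\tilde f)$ and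
$$\int_{B_j}|u|^2|z_j-z_j(x)|^{-2n}e^{-2m(\varphi_j-\psi_j)}d\lambda_j\le C_r'e^{2mC_1r^2}.$$
Near $x$, $u$ is holomorphic and $e^{-2m(\varphi_j-\psi_j)}$ is bounded below. As $|z_j-z_j(x)|^{-2n}$ is not integrable, $u(x)=0$. So $F=\chi\tilde f-u\in\mathcal O(B_j)$ satisfies $F(x)=\tilde f(x)$. Since $|z_j-z_j(x)|\le5$ on $B_j$, the weight $|z_j-z_j(x)|^{-2n}$ is at least $5^{-2n}$, and so $\|F\|_j^2\le C_r''e^{2mC_1r^2}$ with $C_r''\ge1$ independent of $m$.

**Step 3: compare kernels.** From $K_j(x)\ge|F(x)|^2/\|F\|_j^2$ (trivially, if $F=0$, since then $f(x)=0$),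
$$K_j(x)\ge(C_r'')^{-1}e^{-2mC_1r^2}|f(x)|^2|g_{jk}(x)|^{2m}e^{2m(\psi_k-\psi_j)(x)} .$$
Take the supremum over $f$ and then $\frac1{2m}\log$: we get $w_j\ge w_k+\log|g_{jk}|-C_1r^2-C_r/m$ at $x$. Exchanging $j$ and $k$ (with $g_{kj}=g_{jk}^{-1}$) gives the other inequality; there are finitely many pairs. $\square$

Set $t=\kappa/2$. Fix $r$ with $C_1r^2\le t/8$, then $m$ with $C_r/m\le t/8$. The right side of (2) is now $\le t/4$.

**Lemma 4 (exceptional divisors).** Let $\pi:\tilde N\to N$ be the blow-up of a complex manifold along a smooth center $C$, with exceptional divisor $E_\pi$. There is a smooth metric on $\mathcal O(-E_\pi)$ such that for every compact $K\subset N$ and every Hermitian form $\alpha$ near $K$ we have $i\Theta(\mathcal O(-E_\pi))+p\,\pi^*\alpha>0$ on $\pi^{-1}(K)$ for $p\gg0$.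

*Proof.* Locally over $U\subset N$ with $C\cap U=\{z_1=\dots=z_s=0\}$, the blow-up is $\pi^{-1}(U)=$ the closure of the graph of $[z_1:\dots:z_s]$ in $U\times\mathbb P^{s-1}$. The vector $(z_1,\dots,z_s)$ is a section of $pr_2^*\mathcal O(-1)$ vanishing to order one exactly on $E_\pi$. So $\mathcal O(-E_\pi)=pr_2^*\mathcal O(1)$, which carries the Fubini–Study metric. Over open sets disjoint from $C$ use the trivial metric. Glue the local weights: if the metrics over $U_a$ have weights $\varphi_a$ and $(\zeta_a)$ is a partition of unity on $N$, take the weight $\sum(\zeta_a\circ\pi)\varphi_a$. Its $2i\partial\bar\partial$ is $\sum(\zeta_a\circ\pi)2i\partial\bar\partial\varphi_a$ plus terms containing $\partial(\zeta_a\circ\pi)$, $\bar\partial(\zeta_a\circ\pi)$ or $\partial\bar\partial(\zeta_a\circ\pi)$, and these vanish on vectors in $\ker d\pi$. At a point of $E_\pi$, $\ker d\pi$ is tangent to the fiber $\mathbb P^{s-1}$: in coordinates $z_1=w_1$, $z_i=w_1w_i$ for $2\le i\le s$, the kernel at $w_1=0$ is spanned by the $\partial/\partial w_i$, $2\le i\le s$.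 Only indices $a$ with $U_a$ meeting $C$ contribute there. So the curvature on $\ker d\pi$ is a convex combination of Fubini–Study forms on the fiber, hence positive; off $E_\pi$ the kernel is $0$.

Now let $S$ be the compact set of unit tangent vectors of $\tilde N$ over $\pi^{-1}(K)$. On the zero set of $\xi\mapsto\pi^*\alpha(\xi,\bar\xi)\ge0$ in $S$, which is $S\cap\ker d\pi$, the curvature is positive, hence it is positive on a neighborhood of that set. On the compact complement of this neighborhood $\pi^*\alpha$ has a positive lower bound and the curvature is bounded below, so $p\gg0$ works. $\square$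

*Proof of Proposition 1.*

**Step 1: resolve the Bergman ideal.** The purpose is to turn the singularities of the $w_j$ into a divisor. Let $\mathcal A=\mathcal I(h^m)$ on $X_{b+1}$. Since $\psi_j$ is bounded, $\mathcal I(m(\varphi_j-\psi_j))=\mathcal I(m\varphi_j)$, so by (R4) $\mathcal A$ is coherent and the $\sigma_{j,l}$ generate it on $B_j$. It is nonzero on every component: by Skoda's theorem $\mathcal A_x=\mathcal O_x$ wherever the Lelong number of the weight of $h^m$ at $x$ is $<1$, in particular off the null set where the weight is $-\infty$. Apply (R7) with $N=X_{b+1}$ and the open set $X_{b_2}\Subset X_{b+1}$: we get $\mu:\hat Y\to X_{b_2}$ and $D$ with $\mu^{-1}\mathcal A\cdot\mathcal O_{\hat Y}=\mathcal O(-D)$.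

Let $d$ be a local equation of $D$ on an open subset of $\mu^{-1}(B_j\cap X_{b_2})$. Then $\sigma_{j,l}\circ\mu=d\,\sigma'_{j,l}$, and since the $\sigma_{j,l}\circ\mu$ generate $(d)$, the $\sigma'_{j,l}$ have no common zero.

**Step 2: $\sum_l|\sigma'_{j,l}|^2$ is smooth and positive.** First, $\sum_l|\sigma_{j,l}|^2$ converges locally uniformly on $B_j$. The partial sums of $\sum_l\sigma_{j,l}(x)\overline{\sigma_{j,l}(y)}$ are bounded by $(K_j(x)K_j(y))^{1/2}$, which is locally bounded by the mean value inequality; they converge pointwise and are holomorphic in $(x,\bar y)$, so they converge locally uniformly by Montel's theorem. Upstairs, take a small closed polydisc in which $d$ is a monomial times a unit. Each tail $\sum_{l\ge l_0}|\sigma'_{j,l}|^2$ is an increasing limit of continuous psh functions, so on the polydisc it is bounded by its supremum over the distinguished boundary. There $|d|$ is bounded below, and the tails of $\sum|\sigma_{j,l}\circ\mu|^2=|d|^2\sum|\sigma'_{j,l}|^2$ tend to $0$ uniformly. So $\sum|\sigma_{j,l}'|^2$ converges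 locally uniformly. By Cauchy–Schwarz the polarized series $\sum\sigma'_{j,l}(y)\overline{\sigma'_{j,l}(y')}$ converges locally uniformly to a function holomorphic in $(y,\bar y')$, and its restriction to the diagonal is smooth. It is positive as the $\sigma_{j,l}'$ have no common zero.

**Step 3: local metrics on $A_0=\mu^*L^m\otimes\mathcal O(-D)$.** On $\mu^{-1}(B_j\cap X_{b_2})$ give $\mu^*L^m$ the singular metric with $|e_j^m|^2=e^{-2mw_j\circ\mu}$. Through multiplication by the canonical section $s_D$, $A_0\to\mu^*L^m$, it induces a metric $H_j$ on $A_0$. In the local frame that maps to $d\,e_j^m$ this metric is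
$$|d|^2e^{-2mw_j\circ\mu}=\frac{|d|^2e^{-2m\psi_j\circ\mu}}{K_j\circ\mu}=\frac{e^{-2m\psi_j\circ\mu}}{\sum_l|\sigma'_{j,l}|^2}.$$
So $H_j$ is smooth, and since $\log\sum|\sigma_{j,l}'|^2$ is psh, $i\Theta(H_j)\ge2m\kappa\,\mu^*i\partial\bar\partial|z_j|^2$. Off $\mathrm{Supp}\,D$ we have $H_j/H_k=e^{-2m(w_j-w_k-\log|g_{jk}|)\circ\mu}$, because $e_j^m=g_{jk}^{-m}e_k^m$. By (2) and continuity across $\mathrm{Supp}\,D$,
$$\Big|\frac1{2m}\log\frac{H_j}{H_k}\Big|\le\frac t4\quad\text{over }B_j'\cap B_k'\cap X_{b_2}.\tag{3}$$

**Step 4: glue the $H_j$.** We want one smooth metric on $A_0$ whose curvature is $\ge c_2\mu^*\omega$, $c_2>0$. Write $H_j=H_{ref}e^{-2mv_j}$ with a fixed smooth metric $H_{ref}$ on $A_0$; by (3), $|v_j-v_k|\le t/4$ over $B_j'\cap B_k'$. Put $\tau_j=-t|z_j|^2\circ\mu$ and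
$$v(y)=M_{t/4}\big((v_j+\tau_j)(y):\ \mu(y)\in B_j'\big).$$
If $\frac32\le|z_j|<2$ at $\mu(y)$, there is $k$ with $|z_k(\mu(y))|<1$, as the $B_k''$ cover $Q$, and
$$(v_k+\tau_k)-(v_j+\tau_j)\ge-\tfrac t4-t+\tfrac94t=t\ge2\cdot\tfrac t4 .$$
By (R8) with $\eta=t/4$, the index $j$ is irrelevant at $y$. Now fix $y_0\in\hat Y$ and $k$ with $|z_k(\mu(y_0))|<1$. Near $y_0$ the indices $j$ with $|z_j(\mu(y_0))|=2$ are either absent or, having $|z_j|\ge\frac32$, dominated by this $k$. They can be removed one after another, since $k$ is never among them. So near $y_0$ the function $v$ is the regularized maximum over the fixed set of indices $j$ with $\mu(y_0)\in B_j'$, and $v$ is smooth.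

Each $H_je^{-2m\tau_j}$ has curvature $\ge2m(\kappa-t)\mu^*i\partial\bar\partial|z_j|^2=m\kappa\,\mu^*i\partial\bar\partial|z_j|^2$. Choose $c_2>0$ with $m\kappa\,i\partial\bar\partial|z_j|^2\ge c_2\omega$ on $B_j'$ for all $j$. By the consequence of (R8), the metric $H_{ref}e^{-2mv}$ on $A_0$ has curvature $\ge c_2\mu^*\omega$ on $\hat Y$. We use this metric from now on.

**Step 5: the divisor $E$.** The form $\mu^*\omega$ degenerates along the fibers of $\mu$; the divisor $E$ is to compensate for this. Write $\mu$ as a tower $\hat Y=N_s\to\dots\to N_0=X_{b_2}$ with blow-ups $\pi_i:N_i\to N_{i-1}$ and compositions $\mu_i:N_i\to X_{b_2}$. Put $G_0=0$, $C_0=1$, and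
$$G_i=p_i\,\pi_i^*G_{i-1}+E_{\pi_i},\qquad C_i=p_iC_{i-1}$$
with positive integers $p_i$ to be chosen. Let $\beta_i=i\Theta(\mathcal O(-G_i))+C_i\mu_i^*\omega$, so $\beta_0=\omega>0$. Suppose $\beta_{i-1}>0$ on the compact set $\mu_{i-1}^{-1}(\{\Psi\le b'\})$, hence near it. By Lemma 4 with $\alpha=\beta_{i-1}$, for $p_i\gg0$
$$\beta_i=p_i\,\pi_i^*\beta_{i-1}+i\Theta(\mathcal O(-E_{\pi_i}))>0\quad\text{on }\mu_i^{-1}(\{\Psi\le b'\}).$$
Take $E=G_s$ and $C_E=C_s$. Then $\beta=\beta_s>0$ on $\mu^{-1}(\{\Psi\le b'\})$, which is a neighborhood of $\overline Y$.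

$\mathrm{Supp}\,E$ is the union of the preimages of all centers. Let $y\notin\mathrm{Supp}\,E$ and $\mu(y')=\mu(y)$. At each stage the image of $y$ in $N_{i-1}$ lies outside the center, over which point $\pi_i$ has a one-point fiber. So, stage by stage, the images of $y$ and $y'$ agree, and $y=y'$. Hence $\mathrm{Supp}\,E=\mu^{-1}(\mu(\mathrm{Supp}\,E))$. Off this set $\mu$ is a local biholomorphism and injective, and $\mu$ is surjective, so it is biholomorphic as claimed.

**Step 6: the positive bundle.** Let $A=A_0^k\otimes\mathcal O(-E)$ with $kc_2\ge C_E$. Then near $\overline Y$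
$$i\Theta_A\ge kc_2\,\mu^*\omega+\beta-C_E\,\mu^*\omega\ge\beta>0 .\qquad\square$$

For $\inf\Psi<a\le b_1$ put $Y_a=\mu^{-1}(X_a)$. It is weakly pseudoconvex with the exhaustion $1/(a-\Psi\circ\mu)$, a convex increasing function of the psh function $\Psi\circ\mu$, and it is Kähler with the form $i\Theta_A$.

## 8. A Stein complement in $X_b$

**Lemma 5.** There is a nowhere dense analytic subset $\Sigma\subset Y_b$ containing $Y_b\cap\mathrm{Supp}\,E$ such that $Y_b\setminus\Sigma$ is Stein. Moreover $Z:=\mu(\Sigma)$ is a nowhere dense analytic subset of $X_b$, and $\mu:Y_b\setminus\Sigma\to X_b\setminus Z$ is biholomorphic; so $X_b\setminus Z$ is Stein.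

*Proof.*

**Step 1: a section of a power of $A$.** We want $s\in H^0(A^p)$ that is not identically zero on any relevant component. The compact set $\overline{Y_b}\subset Y$ meets finitely many components $Y^{(i)}$ of $Y$, each weakly pseudoconvex and Kähler. Pick $x_i\in Y^{(i)}$ and a cutoff $\zeta_i$ equal to $1$ near $x_i$ with support in a coordinate chart. Take a smooth metric on $A^p\otimes K_Y^{-1}$, smooth across $\overline Y$, induced by that of $A$ and one on $K_{\hat Y}$, multiplied by $e^{-2n\zeta_i\log|z-x_i|}$. Its curvature on $Y^{(i)}$ is $p\,i\Theta_A$ plus $i\Theta(K_Y^{-1})$, which is bounded on $\overline Y$, plus $2n\,i\partial\bar\partial(\zeta_i\log|z-x_i|)$, which is $\ge0$ near $x_i$ and bounded elsewhere. So for $p\gg0$, the same for all $i$, the curvature is $\ge i\Theta_A$. The multiplier ideal is $\mathfrak m_{x_i}$ by Section 1. By (R5), $H^1(Y^{(i)},A^p\otimes\mathfrak m_{x_i})=0$, so $A^p$ has a section $s$ on $Y^{(i)}$ with $s(x_i)\ne0$. Define $s$ in this way on every $Y^{(i)}$ and put $\Sigma=Y_b\cap(\{s=0\}\cup\mathrm{Supp}\,E)$.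 It is nowhere dense.

**Step 2: an exhaustion.** Let $s_E$ be the canonical section of $\mathcal O(E)$, with the metric dual to that of $\mathcal O(-E)$. As $\overline{Y_b}$ is compact in $Y$, $|s|$, $|s_E|$ and $i\Theta(\mathcal O(E))$ are bounded on $Y_b$. For $p'\gg0$ consider on $Y_b\setminus\Sigma$
$$\frac1{b-\Psi\circ\mu}-p'\log|s|^2-\log|s_E|^2 .$$
Off $\Sigma$ the last two terms contribute $p'p\,i\Theta_A+i\Theta(\mathcal O(E))>0$ to the $i\partial\bar\partial$, so the function is strictly psh. All three terms are bounded below, so on a sublevel set each is bounded above, and the sublevel set is compact in $Y_b\setminus\Sigma$. By Grauert's theorem $Y_b\setminus\Sigma$ is Stein.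

**Step 3: push down.** $\mu:Y_b\to X_b$ is proper, so by Remmert's theorem $Z$ is analytic, of dimension $\le\dim\Sigma\le n-1$, hence nowhere dense. Let $y\in Y_b$ with $\mu(y)=\mu(\sigma)$, $\sigma\in\Sigma$. Either $y\in\mathrm{Supp}\,E$, so $y\in\Sigma$, or $y$ is alone in its fiber and $y=\sigma\in\Sigma$. So $\mu^{-1}(Z)\cap Y_b=\Sigma$, and the last assertion follows from Proposition 1. $\square$

## 9. Vanishing on $X_b$

**Proposition 2.** $H^q(X_b,\mathcal F)=0$ for all $b>\inf\Psi$ and $q\ge1$.

*Proof.*

**Step 1: a metric on $\mu^*L$ that is positive upstairs.** The pulled-back metric $\mu^*h$ is positive only modulo $\mu^*\omega$, which degenerates; we correct it with a small multiple of $E$. Let $\psi=\log|s_E|$. By the Poincaré–Lelong formula $2i\partial\bar\partial\psi\ge-i\Theta(\mathcal O(E))=i\Theta(\mathcal O(-E))=\beta-C_E\,\mu^*\omega$. By Lemma 1, $i\Theta_{\mu^*h}\ge c_3\,\mu^*\omega$; the weights are not identically $-\infty$, as $\mu$ is biholomorphic over a dense open set. So for $0<\delta\le c_3/(2C_E)$ the metric $h_\delta:=\mu^*h\cdot e^{-2\delta\psi}$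 on $\mu^*L|_Y$ satisfies
$$i\Theta_{h_\delta}\ge(c_3-\delta C_E)\mu^*\omega+\delta\beta\ge\tfrac{c_3}2\mu^*\omega+\delta\beta.\tag{4}$$

**Step 2: $\mathcal I(h_\delta)=\mathcal I(\mu^*h)$ on $Y$ for small $\delta$.** We must not change the ideal. The inclusion "$\subset$" holds since $\psi$ is bounded above on $Y$. For "$\supset$", let $\varphi\circ\mu$ be a local weight of $\mu^*h$ near a point of $\overline Y$. The germ of $\mathcal I(\varphi\circ\mu)$ there has finitely many generators. By (R6) they all lie in $\mathcal I((1+\varepsilon)\varphi\circ\mu)$ for one $\varepsilon>0$, and by coherence they generate $\mathcal I(\varphi\circ\mu)$ on a neighborhood; shrinking it, $\mathcal I((1+\varepsilon)\varphi\circ\mu)=\mathcal I(\varphi\circ\mu)$ on this neighborhood. The same holds for all smaller $\varepsilon>0$, since the weight is locally bounded above. By compactness one $\varepsilon$ works near $\overline Y$. If now $f\in\mathcal I((1+\varepsilon)\varphi\circ\mu)$, Hölder's inequality with exponents $1+\varepsilon$ and $(1+\varepsilon)/\varepsilon$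 gives locally
$$\int|f|^2e^{-2\varphi\circ\mu-2\delta\psi}\le\Big(\int|f|^2e^{-2(1+\varepsilon)\varphi\circ\mu}\Big)^{\frac1{1+\varepsilon}}\Big(\int|f|^2e^{-2\delta\frac{1+\varepsilon}\varepsilon\psi}\Big)^{\frac\varepsilon{1+\varepsilon}} .$$
Up to a smooth function $\psi$ is $\log$ of the modulus of a local equation of $E$. The multiplicities of $E$ at points of the compact set $\overline Y$ are bounded, so for $\delta$ small the Lelong numbers of $\delta\frac{1+\varepsilon}\varepsilon\psi$ are $<1$ on $\overline Y$, and by Skoda's theorem the last integral is finite on small neighborhoods. Fix such a $\delta$.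

**Step 3: vanishing upstairs.** Let
$$\mathcal F'=K_Y\otimes\mu^*L\otimes\mathcal I(\mu^*h)=K_Y\otimes\mu^*L\otimes\mathcal I(h_\delta).$$
As $\beta>0$ and $i\Theta_A>0$ near the compact set $\overline Y$, (4) gives $i\Theta_{h_\delta}\ge\varepsilon'\,i\Theta_A$ on $Y$ with a constant $\varepsilon'>0$. By (R5) on $(Y_b,i\Theta_A)$, $H^q(Y_b,\mathcal F')=0$ for $q\ge1$. For a coordinate ball $B=\{|z|<r\}\Subset X_{b_1}$, the manifold $\mu^{-1}(B)$ is weakly pseudoconvex with exhaustion $1/(r^2-|z\circ\mu|^2)$, and it is Kähler. So $H^q(\mu^{-1}(B),\mathcal F')=0$ as well. Hence $R^q\mu_*\mathcal F'=0$ on $X_{b_1}$ for $q\ge1$.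

**Step 4: $\mu_*\mathcal F'=\mathcal F$ on $X_{b_1}$.** Let $U\subset X_{b_1}$ be open and $S=\mu(\mathrm{Supp}\,E)$. We claim that the sections of $\mu_*\mathcal F'$ and of $\mathcal F=K_X\otimes L\otimes\mathcal I(h)$ over $U$ are both exactly the holomorphic $L$-valued $n$-forms $f$ on $U\setminus S$ with $\int_{T\setminus S}|f|^2h<\infty$ for all compact $T\subset U$. For $\mathcal F$: such $f$ is $L^2_{loc}$ on $U$, because $h$ is locally bounded below, so it extends holomorphically by (R3), and $|f|^2h$ is locally integrable; the converse is clear. For $\mu_*\mathcal F'$: a section over $\mu^{-1}(U)$ is a holomorphic $\mu^*L$-valued $n$-form $g$ with $\int_{\mu^{-1}(T)}|g|^2\mu^*h<\infty$ for all compact $T\subset U$, as $\mu$ is proper. Through the biholomorphism of Proposition 1 its restriction off $\mathrm{Supp}\,E$ corresponds to an $f$ as described, by change of variables. Conversely, $\mu^*f$ is $L^2_{loc}$ near $\mathrm{Supp}\,E$, because $\mu^*h$ is locally bounded below, so it extends by (R3); $\mathrm{Supp}\,E$ has measure zero.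

**Step 5: conclusion.** By Steps 3 and 4 the Leray spectral sequence for $\mu:Y_b\to X_b$ degenerates and gives $H^q(X_b,\mathcal F)\cong H^q(Y_b,\mathcal F')=0$. $\square$

## 10. Approximation of sections from $X_a$ by sections on $X_b$

$H^0(X_a,\mathcal F)$ is a Fréchet space for uniform convergence on compact sets, a closed subspace of $H^0(X_a,K_X\otimes L)$ by (R10).

**Proposition 3.** For $\inf\Psi<a<b$ the restriction $H^0(X_b,\mathcal F)\to H^0(X_a,\mathcal F)$ has dense image.

*Proof.* Use $h=h_{b+1}$ as in Section 7, with $i\Theta_{L,h}\ge c_3\omega$ on $X_b$. Let $f\in H^0(X_a,\mathcal F)$ and let $T\subset X_a$ be compact. Choose $\max_T\Psi<a_1<a_2<a_3<a$.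

**Step 1: cut off.** We extend $f$ smoothly and measure the error. Let $\vartheta=\rho(\Psi)$ with $\rho$ smooth, $\rho=1$ on $(-\infty,a_2]$ and $\rho=0$ on $[a_3,\infty)$. Then $v=\bar\partial(\vartheta f)=\bar\partial\vartheta\wedge f$, extended by $0$, is a smooth $\bar\partial$-closed $L$-valued $(n,1)$-form on $X_b$ supported in $\{a_2\le\Psi\le a_3\}$. Since $f$ is a section of $K_X\otimes L\otimes\mathcal J$ and $\mathcal J=\mathcal I(h_{b+1})$ on $X_a$, and since $\overline{X_{a_3}}$ is compact in $X_a$, we have $\int_{X_{a_3}}|f|^2h<\infty$. Here it is essential that the metric of the large set has the ideal $\mathcal J$ on the small set.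

**Step 2: correct with a weight that is large beyond $a_2$.** Let $\chi$ be smooth, convex, nondecreasing, $\chi=0$ for $t\le a_1$ and $\chi>0$ for $t>a_1$. For $N\in\mathbb N$ the metric $he^{-N\chi(\Psi)}$ has curvature $\ge c_3\omega$, because $\chi(\Psi)$ is psh. Apply Lemma 2 with $q=1$, $V$ trivial, $\theta_1=\theta=c_3\omega$, $\theta_2=0$ and any Kähler form, on the Stein manifold $X_b\setminus Z$ of Lemma 5. By the remark after Lemma 2 the integrand is $|v|^2_{c_3\omega}dV_{c_3\omega}=\frac1{c_3}|v|^2_\omega dV_\omega$, so there is $u_N$ with $\bar\partial u_N=v$ on $X_b\setminus Z$ and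
$$\int_{X_b\setminus Z}|u_N|^2h\,e^{-N\chi(\Psi)}\le\frac1{c_3}\int|\bar\partial\vartheta|^2_\omega|f|^2h\,e^{-N\chi(\Psi)}\le C\,e^{-N\chi(a_2)}\int_{X_{a_3}}|f|^2h .\tag{5}$$

**Step 3: the approximants.** As $h$ is locally bounded below, $u_N\in L^2_{loc}(X_b)$, and $\bar\partial u_N=v$ on $X_b$ by (R3). So $F_N=\vartheta f-u_N$ is a holomorphic section of $K_X\otimes L$ on $X_b$. Both $|\vartheta f|^2h$ and $|u_N|^2h$ are locally integrable, hence so is $|F_N|^2h$, and $F_N\in H^0(X_b,K_X\otimes L\otimes\mathcal I(h))=H^0(X_b,\mathcal F)$.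

**Step 4: convergence.** On $X_{a_1}$ we have $\vartheta=1$ and $\chi(\Psi)=0$, so $F_N-f=-u_N$ there, and (5) gives $\int_{X_{a_1}}|F_N-f|^2h\le C'e^{-N\chi(a_2)}\to0$, since $\chi(a_2)>0$. As $h$ is locally bounded below, $F_N\to f$ in $L^2_{loc}$, hence locally uniformly on $X_{a_1}\supset T$. $\square$

## 11. From the sets $X_b$ to $X$

The passage to $X$ is formal, so we state it for a general sheaf.

**Lemma 6.** Let $\mathcal G$ be a coherent subsheaf of a locally free sheaf $\mathcal W$ on $X$ such that $H^q(X_b,\mathcal G)=0$ for all $b>\inf\Psi$, $q\ge1$, and such that $H^0(X_b,\mathcal G)\to H^0(X_a,\mathcal G)$ has dense image for $\inf\Psi<a<b$. Then $H^q(X,\mathcal G)=0$ for $q\ge1$, and $H^0(X,\mathcal G)\to H^0(X_c,\mathcal G)$ has dense image for every $c>\inf\Psi$.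

*Proof.* Fix a Hermitian metric on the bundle $\mathcal W$ for the absolute values below. Let $\inf\Psi<b_1<b_2<\dots\to\infty$ (new notation).

**Step 1: reduce to sections.** The purpose is to express $H^q(X,\mathcal G)$ through the $X_{b_\nu}$. Let $\mathcal G\to\mathcal S^\bullet$ be a flabby resolution and consider
$$0\to\Gamma(X,\mathcal S^\bullet)\to\prod_\nu\Gamma(X_{b_\nu},\mathcal S^\bullet)\xrightarrow{\ \Delta\ }\prod_\nu\Gamma(X_{b_\nu},\mathcal S^\bullet)\to0,\qquad\Delta(s_\nu)=(s_\nu-s_{\nu+1}|_{X_{b_\nu}}).$$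
The kernel of $\Delta$ is $\Gamma(X,\mathcal S^\bullet)$ because the $X_{b_\nu}$ increase to $X$. And $\Delta$ is onto: given $(t_\nu)$, put $s_1=0$ and let $s_{\nu+1}$ be an extension of $s_\nu-t_\nu$ from $X_{b_\nu}$ to $X_{b_{\nu+1}}$, which exists by flabbiness. The long exact sequence contains
$$\prod_\nu H^{q-1}(X_{b_\nu},\mathcal G)\xrightarrow{\ \Delta\ }\prod_\nu H^{q-1}(X_{b_\nu},\mathcal G)\to H^q(X,\mathcal G)\to\prod_\nu H^q(X_{b_\nu},\mathcal G)=0 .$$
For $q\ge2$ the products of $H^{q-1}$ vanish, so $H^q(X,\mathcal G)=0$. For $q=1$ we must show that $\Delta$ is onto on $\prod_\nu H^0(X_{b_\nu},\mathcal G)$.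

**Step 2: $\Delta$ is onto on sections.** Given $f_\nu\in H^0(X_{b_\nu},\mathcal G)$, we first make them small. Put $p_1=0$. By density choose inductively $p_{\nu+1}\in H^0(X_{b_{\nu+1}},\mathcal G)$ approximating $p_\nu-f_\nu$ so well that
$$|f_\nu-p_\nu+p_{\nu+1}|\le2^{-\nu}\quad\text{on the compact set }\{\Psi\le b_{\nu-1}\}\subset X_{b_\nu}$$
(no condition for $\nu=1$). Put $f'_\nu=f_\nu-p_\nu+p_{\nu+1}|_{X_{b_\nu}}$. For $l\ge\nu+1$ we have $|f'_l|\le2^{-l}$ on $\{\Psi\le b_{l-1}\}\supset X_{b_\nu}$, so the series $g'_\nu=\sum_{l\ge\nu}f'_l|_{X_{b_\nu}}$ converges uniformly on $X_{b_\nu}$ from the index $l=\nu+1$ on. By (R10), $g'_\nu\in H^0(X_{b_\nu},\mathcal G)$, and $g'_\nu-g'_{\nu+1}=f'_\nu$ on $X_{b_\nu}$. Then $g_\nu=g'_\nu+p_\nu$ satisfies $g_\nu-g_{\nu+1}=f'_\nu+p_\nu-p_{\nu+1}=f_\nu$. So $H^1(X,\mathcal G)=0$.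

**Step 3: density from $X$.** Let $f\in H^0(X_c,\mathcal G)$, $T\subset X_c$ compact, $\epsilon>0$. Take $c=b_0<b_1<\dots\to\infty$ and $f_0=f$. Choose successively $f_{\nu+1}\in H^0(X_{b_{\nu+1}},\mathcal G)$ with $|f_{\nu+1}-f_\nu|\le\epsilon2^{-\nu-1}$ on $T$ for $\nu=0$, and on $\{\Psi\le b_{\nu-1}\}\subset X_{b_\nu}$ for $\nu\ge1$; in the latter case $T\subset\{\Psi\le b_{\nu-1}\}$. On each $X_{b_\nu}$ the sequence $(f_l)_{l>\nu}$ converges uniformly, so by (R10) the limit lies in $H^0(X,\mathcal G)$. It differs from $f$ by at most $\sum_{\nu\ge0}\epsilon2^{-\nu-1}=\epsilon$ on $T$. $\square$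

*Proof of Theorem 1.* Apply Lemma 6 to $\mathcal G=\mathcal F\subset\mathcal W=K_X\otimes L$, using Propositions 2 and 3. $\blacksquare$

## 12. Twisting by a nearly Nakano semipositive bundle

*Proof of Theorem 2.* Fix $b>\inf\Psi$ and keep the notation of Sections 7–9, with $c_3$ taken with respect to the given $\omega$. The hypothesis with $c=b+1$ and $\varepsilon=c_3/2$ gives a smooth metric on $V|_{X_{b+1}}$ with $i\Theta_V\ge_{\mathrm{Nak}}-\frac{c_3}2\omega\otimes\mathrm{Id}$. The point is that (4) leaves the surplus $\frac{c_3}2\mu^*\omega$, exactly enough to absorb this negative part.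

**Step 1: an $L^2$ resolution on $Y_b$.** (R5) is for line bundles, so we compute cohomology directly. Let $\mathcal G=K_Y\otimes\mu^*V\otimes\mu^*L\otimes\mathcal I(h_\delta)$, and let $\mathcal L^q$ be the sheaf of $\mu^*V\otimes\mu^*L$-valued $(n,q)$-forms $w$ such that $|w|^2h_\delta$ and $|\bar\partial w|^2h_\delta$ are locally integrable. Since $\bar\partial(\eta w)=\bar\partial\eta\wedge w+\eta\,\bar\partial w$ for smooth functions $\eta$, these are $C^\infty$-modules, hence fine. The complex $(\mathcal L^\bullet,\bar\partial)$ is a resolution of $\mathcal G$. In degree $0$ the kernel consists of holomorphic sections with $|w|^2h_\delta$ locally integrable, and this is $\mathcal G$ since $V$ is locally trivial. In degree $q\ge1$ let $w$ be $\bar\partial$-closed near a point. On a small coordinate ball use a flat metric on $\mu^*V$, the Euclidean Kähler form, $\theta_2=0$ and $\theta_1=\delta\beta$, which is positive definite with $i\Theta_{h_\delta}\ge\delta\beta$ by (4). The integral in Lemma 2 is finite on a relatively compact ball, and Lemma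 2 gives $u\in\mathcal L^{q-1}$ with $\bar\partial u=w$.

**Step 2: $H^q(Y_b,\mathcal G)=0$ for $q\ge1$.** Let $v\in H^0(Y_b,\mathcal L^q)$, $q\ge1$, $\bar\partial v=0$. We solve $\bar\partial u=v$ globally. Put $\omega_Y=i\Theta_A$, $\varrho=1/(b-\Psi\circ\mu)$, $\theta=\delta\beta$, and
$$a_k=\int_{\{k\le\varrho<k+1\}}\langle[\theta,\Lambda_{\omega_Y}]^{-1}v,v\rangle h_\delta\,dV_{\omega_Y}\qquad(k=0,1,2,\dots).$$
Each $a_k$ is finite, since $\{\varrho\le k+1\}$ is compact and $|v|^2h_\delta$ is locally integrable. Choose $\chi$ smooth, convex, increasing with $\chi(k)\ge\log(1+a_k)+k\log2$. Then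
$$\int_{Y_b}\langle[\theta,\Lambda_{\omega_Y}]^{-1}v,v\rangle h_\delta\,e^{-\chi(\varrho)}dV_{\omega_Y}\le\sum_ka_ke^{-\chi(k)}\le\sum_k2^{-k}<\infty .$$
By (4) and because $\chi(\varrho)$ is psh, the metric $h_\delta e^{-\chi(\varrho)}$ has curvature $\ge\theta_1:=\frac{c_3}2\mu^*\omega+\delta\beta$. Nakano bounds pull back, so $i\Theta_{\mu^*V}\ge_{\mathrm{Nak}}-\theta_2\otimes\mathrm{Id}$ with $\theta_2=\frac{c_3}2\mu^*\omega$, and $\theta_1-\theta_2=\delta\beta=\theta>0$. Also $v\in L^2_{loc}$, as $h_\delta$ is locally bounded below. Lemma 2 on the Stein manifold $Y_b\setminus\Sigma$ with the Kähler form $\omega_Y$ gives $u$ with $\bar\partial u=v$ there and $\int|u|^2_{\omega_Y}h_\delta e^{-\chi(\varrho)}dV_{\omega_Y}<\infty$. So $u\in L^2_{loc}(Y_b)$, $\bar\partial u=v$ on $Y_b$ by (R3), and $u\in H^0(Y_b,\mathcal L^{q-1})$. Hence $H^q(Y_b,\mathcal G)=0$.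

**Step 3: vanishing on $X_b$.** Since $\mathcal I(h_\delta)=\mathcal I(\mu^*h)$, we have $\mathcal G=\mu^*V\otimes\mathcal F'$. By the projection formula and Section 9, $\mu_*\mathcal G=V\otimes\mathcal F=\mathcal F_V$ and $R^q\mu_*\mathcal G=V\otimes R^q\mu_*\mathcal F'=0$ for $q\ge1$. The Leray spectral sequence gives $H^q(X_b,\mathcal F_V)=0$ for $q\ge1$.

**Step 4: approximation from $X_b$ to $X_a$.** We follow the four steps of Proposition 3 with values in $V\otimes L$, using the above metric on $V|_{X_{b+1}}$. Let $f\in H^0(X_a,\mathcal F_V)$, and let $T$, $a_1<a_2<a_3$, $\vartheta$, $\chi$ be as there. The metric on $V$ is smooth on $X_{b+1}$, hence comparable on compact sets to any local flat one, so $\mathcal J=\mathcal I(h)$ on $X_a$ gives $\int_{X_{a_3}}|f|^2_{h_V}h<\infty$. Apply Lemma 2 on $X_b\setminus Z$ to $v=\bar\partial\vartheta\wedge f$ with $q=1$, the metric $he^{-N\chi(\Psi)}$, $\theta_1=c_3\omega$, $\theta_2=\frac{c_3}2\omega$, so $\theta=\frac{c_3}2\omega$. This gives $u_N$ with $\bar\partial u_N=v$ and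
$$\int_{X_b\setminus Z}|u_N|^2_{h_V}h\,e^{-N\chi(\Psi)}\le\frac2{c_3}\int|\bar\partial\vartheta|_\omega^2|f|^2_{h_V}h\,e^{-N\chi(\Psi)}\le Ce^{-N\chi(a_2)}\int_{X_{a_3}}|f|^2_{h_V}h .$$
As before $\bar\partial u_N=v$ on $X_b$ by (R3). The section $F_N=\vartheta f-u_N$ is holomorphic with $|F_N|^2_{h_V}h$ locally integrable; reading this in local frames of $V$, $F_N\in H^0(X_b,\mathcal F_V)$. On $X_{a_1}$ we have $F_N-f=-u_N\to0$ in $L^2_{loc}$, hence locally uniformly. So $H^0(X_b,\mathcal F_V)\to H^0(X_a,\mathcal F_V)$ has dense image.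

**Step 5: the three assertions.** Lemma 6 with $\mathcal G=\mathcal F_V\subset\mathcal W=K_X\otimes V\otimes L$ gives (1) and (2). For (3), tensor $0\to\mathcal J\to\mathcal O_X\to\mathcal O_X/\mathcal J\to0$ with the locally free sheaf $K_X\otimes V\otimes L$; the long exact sequence and $H^1(X,\mathcal F_V)=0$ give the surjectivity. $\blacksquare$
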